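# Calogero–Moser families and the largest component of a fixed-point variety

## 1. Reflection groups, Cherednik algebras and Calogero–Moser spaces

All vector spaces are complex. Let $V$ be finite dimensional, $n=\dim V$, with pairing $\langle\ ,\ \rangle:V\times V^*\to\mathbb C$. We write $\mathbb C[V]=\mathrm{Sym}(V^*)$ and $\mathbb C[V^*]=\mathrm{Sym}(V)$. A group acting on a variety acts on functions by $(gf)(u)=f(g^{-1}u)$. For a group acting linearly on $V$, this restricts to the dual action on $V^*\subset\mathbb C[V]$ and to the original action on $V\subset\mathbb C[V^*]$.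

**Definition (reflection group).** A reflection is an element $s\in\mathbf{GL}_{\mathbb C}(V)$ of finite order such that $\mathrm{Im}(s-\mathrm{Id}_V)$ is a line. Let $W$ be a finite subgroup of $\mathbf{GL}_{\mathbb C}(V)$ generated by reflections and $\mathrm{Ref}(W)$ its set of reflections. For $s\in\mathrm{Ref}(W)$ choose $\alpha_s\in V^*$ with $\ker\alpha_s=\ker(s-\mathrm{Id}_V)$ and $\alpha_s^\vee\in V$ spanning $\mathrm{Im}(s-\mathrm{Id}_V)$. Let $V_{\rm reg}$ be the open subset of $V$ on which $W$ acts freely.

Since $s$ is diagonalizable, $V$ is the direct sum of $\ker(s-\mathrm{Id}_V)$ and the line $\mathbb C\alpha_s^\vee$, on which $s$ acts by $\det(s)\ne1$. In particular $\langle\alpha_s^\vee,\alpha_s\rangle\neq0$.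

*Examples.* (i) $\mu_2=\{1,s\}$ acting on $\mathbb C$ by $\pm1$; here $V_{\rm reg}=\mathbb C\setminus\{0\}$. (ii) $S_3$ acting on $\{u\in\mathbb C^3: u_1+u_2+u_3=0\}$; the reflections are the three transpositions, the forms $\alpha_s$ are $u_i-u_j$, and $V_{\rm reg}$ is the set of $u$ with distinct coordinates.

Two textbook theorems will be used. **Chevalley's theorem**: $\mathbb C[V]^W$ is a polynomial algebra and $\mathbb C[V]$ is a free $\mathbb C[V]^W$-module of rank $|W|$; the same holds for $V^*$. **Steinberg's theorem**: $V_{\rm reg}$ is the complement of the reflecting hyperplanes $\ker\alpha_s$.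

**Definition (rational Cherednik algebra at $t=0$).** Let $k:\mathrm{Ref}(W)\to\mathbb C$ be constant on $W$-conjugacy classes. The algebra $\mathbf H_k$ is the quotient of $T(V\oplus V^*)\rtimes W$ by $[x,x']=0$, $[y,y']=0$ and
$$[y,x]=\sum_{s\in\mathrm{Ref}(W)}k(s)\,\frac{\langle y,\alpha_s\rangle\langle\alpha_s^\vee,x\rangle}{\langle\alpha_s^\vee,\alpha_s\rangle}\,s\qquad(x,x'\in V^*,\ y,y'\in V).\tag{1}$$
It is graded: $V^*$ has degree $1$, $V$ has degree $-1$, $W$ has degree $0$. Let $Z_k$ be its center, and put $P=\mathbb C[V]^W\otimes\mathbb C[V^*]^W$ and $e=\frac1{|W|}\sum_{w\in W}w$.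

We use three facts of Etingof–Ginzburg (Invent. Math. 147 (2002), at $t=0$).

* (F1) PBW: multiplication $\mathbb C[V]\otimes\mathbb CW\otimes\mathbb C[V^*]\to\mathbf H_k$ is bijective, in any order of the factors.
* (F2) $P\subset Z_k$, and $Z_k$ is a finite $P$-module.
* (F3) Satake isomorphism: $Z_k\to e\mathbf H_ke$, $z\mapsto ze$, is bijective.

**Definition (Calogero–Moser space).** $\mathcal Z_k=\mathrm{Spec}\,Z_k$. It is a normal irreducible affine variety. The inclusion $P\subset Z_k$ gives a finite morphism $\Upsilon_k:\mathcal Z_k\to V/W\times V^*/W$. The grading gives a $\mathbb C^\times$-action, which we normalize by $a(t\cdot z)=t^{\deg a}a(z)$ for $a\in Z_k$ homogeneous.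

*Example ($\mu_2$).* Let $x,y$ be dual bases of $V^*,V$, and write $k=k(s)$. Relation (1) reads $[y,x]=ks$. Put $a=x^2$, $b=y^2$ and $\mathrm{eu}=xy+\frac k2s$. All three are central. For instance $[y,x^2]=ksx+kxs=0$, because $sx=-xs$, and $[\mathrm{eu},x]=x\cdot ks+\frac k2(sx-xs)=kxs-kxs=0$; the other checks are similar. Moreover
$$\mathrm{eu}^2=x(xy+ks)y+kxys+\tfrac{k^2}4=ab+\tfrac{k^2}4,$$
because $xsy=-xys$. These elements generate $Z_k$. Indeed $e\mathbf H_ke$ is spanned by the $ex^iy^je$. These vanish for $i+j$ odd, since conjugation by $s$ changes the sign of $x^iy^j$ while $es=se=e$. For $i,j$ even we get $x^iy^je=a^{i/2}b^{j/2}e$. For $i,j$ odd we use $e\,xy\,e=(\mathrm{eu}-\frac k2)e$. Now apply (F3). By PBW the elements $a^ib^j$ and $a^ib^j\mathrm{eu}$ are linearly independent. So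
$$\mathcal Z_k=\{(a,b,\mathrm{eu}):\ \mathrm{eu}^2=ab+k^2/4\},\qquad\Upsilon_k=(a,b).\tag{2}$$
For $k=0$ this is a cone, singular at the origin; for $k\neq0$ it is smooth. The fixed points of $\mathbb C^\times$ are the points $a=b=0$, $\mathrm{eu}=\pm k/2$.

## 2. Families of characters, regular automorphisms, local degrees

**Definition (Verma modules, families).** For $\chi\in\mathrm{Irr}(W)$ let $E_\chi$ be a module affording $\chi$. Let $V$ act on $E_\chi$ by $0$ and put
$$\Delta(\chi)=\mathbf H_k\otimes_{\mathbb C[V^*]\rtimes W}E_\chi,\qquad\bar\Delta(\chi)=\Delta(\chi)/\mathbb C[V]^W_+\Delta(\chi)\quad(\text{baby Verma module}).$$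
Gordon's map $\varphi_k:\mathrm{Irr}(W)\to\mathcal Z_k^{\mathbb C^\times}$ sends $\chi$ to the character by which $Z_k$ acts on the simple quotient of $\bar\Delta(\chi)$; it is surjective. Its fibers are the Calogero–Moser $k$-families; we write $\mathfrak F_p=\varphi_k^{-1}(p)$.

Let us see why this character is well defined and $\mathbb C^\times$-fixed. By PBW, $\Delta(\chi)=\mathbb C[V]\otimes E_\chi$, graded in degrees $\ge0$ with degree-$0$ part $E_\chi$, and $\bar\Delta(\chi)$ is finite dimensional. A central element of degree $0$ preserves $E_\chi$ and commutes with $W$, so it is a scalar on $E_\chi$, hence on $\Delta(\chi)$, which $E_\chi$ generates. A homogeneous central element of nonzero degree is nilpotent on $\bar\Delta(\chi)$, hence zero on any simple quotient.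

*Example ($\mu_2$).* As $y$ kills $E_\chi$, $\mathrm{eu}$ acts on $E_\chi$ by $\frac k2\chi(s)$. So for $k\ne0$ the families are $\{1\}$ (at $\mathrm{eu}=k/2$) and $\{\mathrm{sgn}\}$ (at $\mathrm{eu}=-k/2$); for $k=0$ there is one family.

**Definition (regular automorphism).** The normalizer of $W$ acts on parameters by $(\tau\cdot k)(s)=k(\tau^{-1}s\tau)$. Let $\tau$ be an element of finite order of $\mathrm N_{\mathbf{GL}_{\mathbb C}(V)}(W)$ with $\tau(k)=k$. It acts on $V$, on $V^*$, and on $W$ by conjugation, hence on $\mathbf H_k$, $Z_k$ and $\mathcal Z_k$; everything above, in particular $\varphi_k$, is $\tau$-equivariant. We call $\tau$ regular if $V_{\rm reg}^\tau\ne\varnothing$.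

*Examples.* (i) For $W=\mu_2\times\mu_2$ on $\mathbb C^2$, the swap of coordinates is regular: it fixes $(1,1)$. (ii) For $W=S_3$ and $s=(12)$, $\tau=-s$ is regular: it fixes $(1,-1,0)$. But $\tau=s$ is not regular: $V^s$ is the reflecting hyperplane.

**From now on $\tau$ is regular.** Put $r=\dim V^\tau$, fix $v\in V^\tau_{\rm reg}$, and let $G=W\langle\tau\rangle$, a finite group. Since $\langle\tau\rangle\cap W$ fixes $v$, it is trivial. $G$ acts on $\mathbf H_k$ by automorphisms, $w\in W$ acting as conjugation by $w$; so $W$ acts trivially on $Z_k$, and $e$ is $G$-invariant. A $G$-invariant Hermitian form gives a $G$-equivariant antilinear bijection $V\to V^*$; so $\dim V^{*\tau}=r$ and there is $v'\in V^{*\tau}$ with trivial stabilizer in $W$.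

**Definition (largest component).** Let $\mathcal Z_k^\tau$ be the fixed-point variety, with its reduced structure (all fixed-point varieties below are reduced). Put $(\mathcal Z_k)_{\rm reg}=\Upsilon_k^{-1}(V_{\rm reg}/W\times V^*/W)$. We use the known fact:

* (F4) $(\mathcal Z_k)^\tau_{\rm reg}\simeq(V^\tau_{\rm reg}\times V^{*\tau})/W^\tau$ is irreducible, and its closure $(\mathcal Z_k^\tau)_{\max}$ is the unique irreducible component of $\mathcal Z_k^\tau$ of maximal dimension, namely $2r$.

We write $X=(\mathcal Z_k^\tau)_{\max}$.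

*Example (swap).* Let $W=\mu_2\times\mu_2=\langle s_1,s_2\rangle$, with $\tau$ the swap, so that $k(s_1)=k(s_2)=k$. By (1), $[y_1,x_2]=[y_2,x_1]=0$, so $\mathbf H_k$ is the tensor product of two copies of the algebra of $\mu_2$. Hence $\mathcal Z_k=\mathcal Z'\times\mathcal Z'$ with $\mathcal Z'$ the surface (2), and $\tau$ exchanges the factors. So $\mathcal Z_k^\tau$ is the diagonal, irreducible of dimension $2=2r$, and $X=\mathcal Z_k^\tau\simeq\mathcal Z'$.

**Definition (the numbers $|\tilde\chi(\tau)|^2$).** If $\chi$ is $\tau$-stable, extend the $\mathbb CW$-module structure on $E_\chi$ to $\mathbb CW\langle\tau\rangle$, and let $\tilde\chi$ be the resulting character. The number $|\tilde\chi(\tau)|^2$ does not depend on the extension. If $\tau(p)=p$, then $\mathfrak F_p$ is $\tau$-stable; $\mathfrak F_p^\tau$ is its set of $\tau$-stable characters.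

*Example.* For $W=S_3$ and $\tau=-s$, conjugation by $\tau$ is conjugation by $s$, so all characters are stable. A linear character gives $|\tilde\chi(\tau)|^2=1$. For the two-dimensional character take $E_\chi=V$ with the natural action of $\tau$: $\tilde\chi(\tau)=\mathrm{Tr}(-s)=0$.

**Definition (local degree).** The rank of a finite module over a domain is its dimension after tensoring with the fraction field. For a finite morphism $X\to B$ with $B$ smooth, and $p\in X$ over $b$, the local degree at $p$ is the rank of $\widehat{\mathcal O}_{X,p}$ over $\widehat{\mathcal O}_{B,b}$.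

*Example.* For (2) over the $(a,b)$-plane, with $k=0$: the completed ring at the origin is $\mathbb C[[a,b]]\oplus\mathbb C[[a,b]]\,\mathrm{eu}$, so the local degree is $2$. For $k\neq0$ the map is étale at each of the two points over $(0,0)$, so the local degree is $1$ at each.

## 3. Which torus-fixed points lie in the largest component?

The regular part of $\mathcal Z_k^\tau$ is easy to describe, but a $\mathbb C^\times$-fixed point $p$ lies over $(0,0)$, at the far end from it. Given a $\tau$-fixed $p\in\mathcal Z_k^{\mathbb C^\times}$, can one tell from characters alone whether $p\in X$? It is known (Bonnafé) that $\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2\ne0$ implies $p\in X$. The problem, from Cédric Bonnafé, "Regular automorphisms and Calogero-Moser families", arXiv:2112.13685 (2021), is to prove or disprove the conjecture that this is an equivalence. The answer is that the conjecture is true, and that the sum has a geometric meaning.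

**Theorem 1.** Let $p\in\mathcal Z_k^{\mathbb C^\times}$ with $\tau(p)=p$. Then
$$\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2=\sum_{z\in S_p^\tau}m_z,$$
where $S_p^\tau$ is the set of $\tau$-fixed points $z\in\Upsilon_k^{-1}(Wv,0)$ lying in the connected component of $\Upsilon_k^{-1}(V/W\times0)$ containing $p$, and the $m_z\ge1$ are integers, defined in (5) below. Moreover $S_p^\tau\neq\varnothing$ if and only if $p\in X$. Hence $p\in X$ if and only if $\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2\ne0$.

**Theorem 2.** Let $B=(V/W)^\tau\times(V^*/W)^\tau$. Then $B\simeq\mathbb A^{2r}$, and $\Upsilon_k$ restricts to a finite surjective morphism $X\to B$ of degree $|W^\tau|$. For every $\tau$-fixed $p\in\mathcal Z_k^{\mathbb C^\times}$, its local degree at $p$, $\deg_p:=\mathrm{rank}_{\widehat{\mathcal O}_{B,0}}\widehat{\mathcal O}_{X,p}$ (with $\deg_p:=0$ if $p\notin X$), equals $\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2$. In particular this sum is a nonnegative integer, and $|X^{\mathbb C^\times}|\le|W^\tau|$.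

The proofs do not use the known implication.

**Remark (the other convention for $\varphi_k$).** One may instead define baby Verma modules with the roles of $V$ and $V^*$ exchanged. Then replace $(V,W,k,\tau)$ by $(V^*,W,-k,\tau)$. For $s$ acting on $V^*$ the roles of $\alpha_s$ and $\alpha_s^\vee$ are exchanged, and $[x,y]=-[y,x]$; so $\mathbf H_k(V)=\mathbf H_{-k}(V^*)$ as algebras with $\tau$-action. The grading is reversed, which does not change the $\mathbb C^\times$-fixed points, and $\tau$ is regular on $V^*$ because of $v'$. Since $2\dim V^{*\tau}=2r$, the component $X$, being the unique irreducible component of $\mathcal Z_k^\tau$ of dimension $2r$, is the same in both pictures. So the conjecture and Theorem 2 for that convention are the statements above for $(V^*,W,-k,\tau)$.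

## 4. The swap on $\mu_2\times\mu_2$ by hand

If $\tau=1$, then $X=\mathcal Z_k$ and the sum is $\sum_{\chi\in\mathfrak F_p}\chi(1)^2>0$: the equivalence holds. For $W=\mu_2$ the local degrees found in Section 2 agree with Theorem 2: they are $1,1$ for $k\neq0$, and $2=1+1$ for $k=0$; the total is $|W|=2$.

For the swap, $\varphi_k(\chi_1\boxtimes\chi_2)=(\varphi(\chi_1),\varphi(\chi_2))$ with $\varphi$ the map for $\mu_2$. The $\tau$-stable characters are $1\boxtimes1$ and $\mathrm{sgn}\boxtimes\mathrm{sgn}$, each with $|\tilde\chi(\tau)|^2=1$. For $k\ne0$ there are four fixed points $(\pm\frac k2,\pm\frac k2)$ (values of the two $\mathrm{eu}$'s). Two of them are $\tau$-fixed; both lie on the diagonal $X$, and each has sum $1$. For $k=0$ the only fixed point lies on $X$ and has sum $2$. In both cases the total is $2=|W^\tau|$, since $W^\tau=\{1,s_1s_2\}$.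

In these examples no $\tau$-fixed $p$ lies outside $X$. An example with such a $p$, with $W=S_3$, is worked out in Section 8.

## 5. The trace over $(0,0)$, and moving the base point

The sum of the $|\tilde\chi(\tau)|^2$ looks like a trace of $\tau$, and a first attempt is to find that trace at $p$ itself. Let $A_p^0$ be the local factor at $p$ of the finite-dimensional algebra $Z_k\otimes_P\mathbb C_{(0,0)}$ of functions on the scheme-theoretic fiber $\Upsilon_k^{-1}(0,0)$. It is true that $\mathrm{Tr}(\tau\mid A_p^0)=\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2$ (checked in the remark at the end of Section 10). One would then like to compute this trace from the fixed locus near $p$.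

This is where the attempt stops. The trace of a finite-order automorphism on a local finite-dimensional algebra need not have a sign, nor detect anything about fixed points. On $\mathbb C[x]/(x^2)$ with $x\mapsto-x$ it is $1-1=0$; on $\mathbb C[x,y]/(x,y)^2$ with $(x,y)\mapsto(-x,-y)$ it is $1-2=-1$. To control it one wants $\mathcal Z_k$ smooth at the point, so that Koszul resolutions are available, and one wants to know how the fixed locus sits there. At $p$ neither is given: for $W=\mu_2$, $k=0$, the point $p$ is the vertex of a cone.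

The way out is to change the base point and keep the block. Instead of the fiber over $(0,0)$, look at the fiber over $(Wv,0)$. There $\mathcal Z_k$ is smooth, the fiber is a complete intersection, and $\tau$ acts linearly in suitable coordinates. The points of this fiber are attached to $p$ by an idempotent $e_p$ of functions on $\Upsilon_k^{-1}(V/W\times0)$, and the $\mathbb C^\times$-action carries them to $p$. On one side Verma modules compute the trace of $\tau$ on the $e_p$-part of the fiber over $(Wv,0)$; on the other side a comparison of two Koszul complexes shows that it is a sum of positive multiplicities. The comparison needs an exact match between the eigenvalues of $\tau$ on $V$ and on the generators of the invariants, which is where we begin.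

## 6. Eigenvalues of $\tau$ on invariants, and equivariant functions at $v$

Let $\lambda_1,\dots,\lambda_n$ be the eigenvalues of $\tau$ on $V$. The augmentation ideal $I$ of $\mathbb C[V^*]^W$ is graded and $\tau$-stable. Lift a basis of $I/I^2$ formed of homogeneous $\tau$-eigenvectors to homogeneous $\tau$-eigenvectors in $I$. The lifts generate the algebra, and there are $n$ of them, so they are algebraically independent. This gives generators $f_1,\dots,f_n$ of $\mathbb C[V^*]^W$ with $\tau(f_i)=\varepsilon_if_i$. In the same way choose generators $g_1,\dots,g_n$ of $\mathbb C[V]^W$ with $\tau(g_i)=\eta_ig_i$. Let $\mathfrak m_v\subset\mathbb C[V]^W$ be the maximal ideal of the point $Wv$; it is $\tau$-stable and generated by the $g_i-g_i(v)$.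

**Lemma 1.** (a) $\mathbb C[V]/\mathfrak m_v\mathbb C[V]$ is the algebra of functions on the orbit $Wv$. (b) As multisets, $\{\varepsilon_i\}=\{\lambda_i\}$ and $\{\eta_i\}=\{\lambda_i^{-1}\}$. In particular $\#\{i:\varepsilon_i=1\}=\#\{i:\eta_i=1\}=r$ and
$$\prod_{\varepsilon_i\neq1}(1-\varepsilon_i)=\prod_{\lambda_j\neq1}(1-\lambda_j).\tag{3}$$

*Proof.* (a) By Chevalley's theorem the left side has dimension $|W|$. It surjects onto the functions on $Wv$, of dimension $|Wv|=|W|$.

(b) The purpose is to compare cotangent spaces at $v'$ and at its image. Let $\mathfrak m\subset\mathbb C[V^*]^W$ be the maximal ideal of $Wv'$ and $\mathfrak n$ the maximal ideal of $\mathcal O_{V^*,v'}$. By (a) for $(V^*,v')$, $\mathfrak m$ generates $\mathfrak n$. So $\mathfrak m/\mathfrak m^2\to\mathfrak n/\mathfrak n^2$ is surjective; both sides have dimension $n$, so it is an isomorphism, and it is $\tau$-equivariant because $\tau v'=v'$.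

Let $y_1,\dots,y_n$ be a basis of $V$ with $\tau y_j=\lambda_jy_j$. Since $\lambda_jy_j(v')=(\tau y_j)(v')=y_j(\tau^{-1}v')=y_j(v')$, we have $y_j(v')=0$ unless $\lambda_j=1$. So the classes of $y_j-y_j(v')$ form a basis of $\mathfrak n/\mathfrak n^2$ of eigenvectors with eigenvalues $\lambda_j$. Likewise $f_i(v')=0$ unless $\varepsilon_i=1$, and the classes of $f_i-f_i(v')$ form a basis of $\mathfrak m/\mathfrak m^2$ of eigenvectors with eigenvalues $\varepsilon_i$. This gives the first equality. The second is the same argument with $(V,v)$, since $\tau$ has eigenvalues $\lambda_i^{-1}$ on $V^*$. $\square$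

A first consequence: in the coordinates $g_i$, $(V/W)^\tau$ is the linear subspace $\{g_i=0:\eta_i\neq1\}$ of $\mathbb A^n$, so it is an affine space of dimension $r$. Similarly $(V^*/W)^\tau=\{f_i=0:\varepsilon_i\ne1\}\simeq\mathbb A^r$. Hence $B\simeq\mathbb A^{2r}$.

**Lemma 2.** Let $N$ be a locally finite $G$-module and let $G$ act diagonally on $\mathbb C[V]\otimes N$. Then $f\otimes m\mapsto f(v)m$ induces a $\tau$-equivariant isomorphism
$$(\mathbb C[V]\otimes N)^W/\mathfrak m_v(\mathbb C[V]\otimes N)^W\simeq N.$$
The same holds with $\mathbb C[V_{\rm reg}]$ in place of $\mathbb C[V]$. If $\dim N<\infty$, $(\mathbb C[V]\otimes N)^W$ is a projective $\mathbb C[V]^W$-module.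

*Proof.* The averaging operator over $W$ is $\mathbb C[V]^W$-linear. Apply it to an invariant element $\sum_ia_im_i$ with $a_i\in\mathfrak m_v$ and $m_i\in\mathbb C[V]\otimes N$. This shows $(\mathfrak m_v\mathbb C[V]\otimes N)^W=\mathfrak m_v(\mathbb C[V]\otimes N)^W$. Since taking $W$-invariants is exact, Lemma 1(a) identifies the quotient with the $W$-equivariant maps $Wv\to N$. The orbit is free, so evaluation at $v$ identifies these with $N$. It is $\tau$-equivariant: $(\tau F)(v)=\tau(F(\tau^{-1}v))=\tau(F(v))$.

By Steinberg's theorem, $V_{\rm reg}$ is the locus where some $\delta\in\mathbb C[V]^W$ does not vanish (a power of $\prod_s\alpha_s$; see Section 7). As $\delta(v)\neq0$, $\delta$ is already invertible on the quotient, which gives the second claim. Finally $(\mathbb C[V]\otimes N)^W$ is a direct summand, by averaging, of the free $\mathbb C[V]^W$-module $\mathbb C[V]\otimes N$. $\square$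

## 7. Dunkl operators at $t=0$ and the regular part

**Lemma 3.** There is a $\tau$-equivariant isomorphism $(\mathcal Z_k)_{\rm reg}\simeq(V_{\rm reg}\times V^*)/W$ over $V_{\rm reg}/W$. So $(\mathcal Z_k)_{\rm reg}$ is smooth, and there is a $\tau$-equivariant algebra isomorphism $Z_k/\mathfrak m_vZ_k\simeq\mathbb C[V^*]$, with the linear action of $\tau$ on $V^*$.

*Proof.* **Step 1: the operators.** We look for a copy of $\mathbf H_k$ inside a simpler algebra. From the eigenvalues of $s^{\pm1}$ on $\alpha_s^\vee$ one gets, for $x\in V^*$ and $y\in V$,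
$$s(x)-x=b_s\langle\alpha_s^\vee,x\rangle\alpha_s,\qquad s(y)-y=a_s\langle y,\alpha_s\rangle\alpha_s^\vee,$$
with $b_s=(\det(s)^{-1}-1)/\langle\alpha_s^\vee,\alpha_s\rangle$ and $a_s=(\det(s)-1)/\langle\alpha_s^\vee,\alpha_s\rangle$. (The second formula holds on $\ker\alpha_s$ and at $\alpha_s^\vee$; the first follows from $\langle y,s(x)\rangle=\langle s^{-1}(y),x\rangle$ and the second for $s^{-1}$.) Put $c_s=k(s)/(\det(s)^{-1}-1)$, $R=\mathbb C[V_{\rm reg}\times V^*]\rtimes W$, and
$$D_y=y+\sum_sc_s\frac{\langle y,\alpha_s\rangle}{\alpha_s}\,s\in R .$$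
The summands do not depend on the scaling of $\alpha_s$. For $g\in G$ we may take $\alpha_{gsg^{-1}}=g(\alpha_s)$, and $c_{gsg^{-1}}=c_s$ since $\tau(k)=k$; hence $gD_yg^{-1}=D_{g(y)}$ (in $R\rtimes\langle\tau\rangle$).

**Step 2: the relation (1).** Since $sx-xs=(s(x)-x)s$,
$$[D_y,x]=\sum_sc_sb_s\langle y,\alpha_s\rangle\langle\alpha_s^\vee,x\rangle s=\sum_sk(s)\frac{\langle y,\alpha_s\rangle\langle\alpha_s^\vee,x\rangle}{\langle\alpha_s^\vee,\alpha_s\rangle}s .$$

**Step 3: the $D_y$ commute.** We have $[s,D_{y'}]=D_{s(y')-y'}s=a_s\langle y',\alpha_s\rangle D_{\alpha_s^\vee}s$. So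
$$[[D_y,x],D_{y'}]=\sum_sc_sb_sa_s\langle\alpha_s^\vee,x\rangle\langle y,\alpha_s\rangle\langle y',\alpha_s\rangle D_{\alpha_s^\vee}s$$
is symmetric in $y,y'$, and Jacobi gives $[[D_y,D_{y'}],x]=[[D_y,x],D_{y'}]-[[D_{y'},x],D_y]=0$. Write $[D_y,D_{y'}]=\sum_wh_ww$ with $h_w\in\mathbb C[V_{\rm reg}\times V^*]$. Commutation with $x$ means $h_w(w(x)-x)=0$ for all $w$ and all $x\in V^*$. If $w\neq1$, some $w(x)-x$ is nonzero, and $h_w=0$. For $w=1$: taking $\alpha_{s^{-1}}=\alpha_s$, the coefficient of $1$ in $D_yD_{y'}$ is
$$yy'+\sum_sc_sc_{s^{-1}}\frac{\langle y,\alpha_s\rangle\langle y',\alpha_s\rangle}{\alpha_s\,s(\alpha_s)},\tag{4}$$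
symmetric in $y,y'$; so $h_1=0$.

**Step 4: an isomorphism after localization.** By Steps 1–3, $x\mapsto x$, $w\mapsto w$, $y\mapsto D_y$ defines a $\tau$-equivariant morphism $\mathbf H_k\to R$. Let $\delta=\bigl(\prod_s\alpha_s\bigr)^{|W|}$. As $W$ permutes the lines $\mathbb C\alpha_s$, it acts on $\prod_s\alpha_s$ by a linear character, whose order divides $|W|$; so $\delta\in\mathbb C[V]^W$. By Steinberg, $V_{\rm reg}=\{\delta\neq0\}$. The element $\delta$ is central in $\mathbf H_k$ by (F2) and is not a zero divisor by PBW. The induced map $\mathbf H_k[\delta^{-1}]\to R$ sends $f\,y_1\cdots y_m\,w$ (with $f\in\mathbb C[V_{\rm reg}]$) to $f\,D_{y_1}\cdots D_{y_m}w$, which is $f\,y_1\cdots y_m\,w$ plus terms of smaller degree in $V$, because moving a group element past a $y$ does not change the degree. So it respects the filtration by degree in $V$ of $\mathbb C[V_{\rm reg}]\otimes\mathbb C[V^*]\otimes\mathbb CW$ and is the identity on the associated graded space. It is an isomorphism.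

**Step 5: centers.** An element $z\delta^{-m}$ with $z\in\mathbf H_k$ is central if and only if $z$ is, so the center of $\mathbf H_k[\delta^{-1}]$ is $Z_k[\delta^{-1}]$. An element $\sum h_ww$ of $R$ commuting with $V^*$ has $h_w=0$ for $w\ne1$, as in Step 3; so the center of $R$ is $\mathbb C[V_{\rm reg}\times V^*]^W$. Thus $Z_k[\delta^{-1}]\simeq\mathbb C[V_{\rm reg}\times V^*]^W$, compatibly with $\tau$ and with $\mathbb C[V]^W$. This is the first claim. $W$ acts freely on $V_{\rm reg}\times V^*$, so the quotient is smooth. Since $\delta(v)\neq0$, $Z_k/\mathfrak m_vZ_k=Z_k[\delta^{-1}]/\mathfrak m_vZ_k[\delta^{-1}]$. By Lemma 2 (for $V_{\rm reg}$, $N=\mathbb C[V^*]$), this is $\mathbb C[V^*]$ via evaluation at $v$, which is an algebra morphism. $\square$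

**Remark (fixed pairs).** In this description, every $\tau$-fixed point of $(V_{\rm reg}\times V^*)/W$ is the class of some $(u,\xi)\in V_{\rm reg}^\tau\times V^{*\tau}$. Indeed, let $W(u,\xi)$ be $\tau$-fixed. The image of $V^\tau$ in $(V/W)^\tau$ is closed of dimension $r$ ($V\to V/W$ is finite), and $(V/W)^\tau$ is irreducible of dimension $r$; so they are equal, and we may choose the representative with $u\in V^\tau$. If $\tau(u,\xi)=w(u,\xi)$, then $wu=u$, so $w=1$ and $\tau\xi=\xi$.

## 8. $S_3$ with $\tau=-s$: a $\tau$-fixed point outside $X$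

First, for any $W$, put $\mathrm{eu}=\sum_jx_jy_j-\sum_sc_ss$ with $(x_j),(y_j)$ dual bases. The morphism of Step 4 sends it to $\sum_jx_jD_{y_j}-\sum_sc_ss=\sum_jx_jy_j$, because $\sum_jx_j\langle y_j,\alpha_s\rangle=\alpha_s$. The image is central in $R$, so $\mathrm{eu}$ is central in $\mathbf H_k$; at the class of $(u,\xi)$ its value is $\langle u,\xi\rangle$.

Now let $W=S_3$ act on $V=\{u_1+u_2+u_3=0\}$, identified with $V^*$ by the standard bilinear form; let $s=(12)$, $\tau=-s$, and let $k\in\mathbb C$ be the value of the parameter. All $c_s$ equal $-k/2$. On $E_\chi$, $\mathrm{eu}$ acts by $\frac k2\cdot\frac{3\chi(s)}{\chi(1)}$, i.e. by $\frac{3k}2,-\frac{3k}2,0$ for the trivial, sign and two-dimensional characters. So for $k\ne0$ the three families are singletons. Since $\tau$ fixes every character, the three points are $\tau$-fixed, and the sums are $1,1,0$ by Section 2. The criterion predicts that the first two points lie in $X$ and the third does not.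

Let us check this directly. By the remark above, $(\mathcal Z_k)^\tau_{\rm reg}$ consists of the classes of $u=(\beta,-\beta,0)$, $\xi=(\gamma,-\gamma,0)$ with $\beta\ne0$. Let $g_1=\sum u_i^2$ and $f_1=\sum_ly_l^2$, with $(y_l)$ an orthonormal basis of $V$. The image of $f_1$ in $R$ is central, so it equals its coefficient of $1$, and (4) gives
$$f_1\ \mapsto\ \sum_ly_l^2-\sum_s\frac{k^2}4\cdot\frac2{\alpha_s^2}=\sum_ly_l^2-\frac{k^2}2\sum_s\frac1{\alpha_s^2},$$
since $\sum_l\langle y_l,\alpha_s\rangle^2=2$ and $s(\alpha_s)=-\alpha_s$. At our points the values of the $\alpha_s$ are $2\beta,\pm\beta,\pm\beta$ up to sign, so $\sum_s\alpha_s^{-2}=\frac9{4\beta^2}$. Hence $g_1=2\beta^2$, $\mathrm{eu}=2\beta\gamma$, $f_1=2\gamma^2-\frac{9k^2}{8\beta^2}$, and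
$$\mathrm{eu}^2=f_1g_1+\frac{9k^2}4\qquad\text{on }X,$$
by density. At a $\mathbb C^\times$-fixed point of $X$, $f_1=g_1=0$, so $\mathrm{eu}=\pm\frac{3k}2$. For $k\neq0$ the point of the two-dimensional character, where $\mathrm{eu}=0$, is therefore not in $X$, as predicted.

Over $(Wv,0)$ with $v=(1,-1,0)$, the generators of $\mathbb C[V^*]^W$ have $\varepsilon=1$ (degree $2$) and $\varepsilon=-1$ (degree $3$). A point of $X$ over $(Wv,0)$ has $2\gamma^2=\frac{9k^2}8$, so $\gamma=\pm\frac{3k}4$ and $\mathrm{eu}=\pm\frac{3k}2$. For $k\ne0$ these are two simple solutions. For $k=0$ the equation $2\gamma^2=0$ has a double root at $0$, and the single family has sum $1+1+0=2$. These solution multiplicities are the $m_z$ of Theorem 1.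

## 9. The idempotents of $\Upsilon_k^{-1}(V/W\times0)$

This section attaches each point over $V/W\times0$ to one $\mathbb C^\times$-fixed point. Let
$$Q=Z_k/\mathbb C[V^*]^W_+Z_k,$$
so that $\mathrm{Spec}\,Q=\Upsilon_k^{-1}(V/W\times0)$ as a set.

**Step 1: the grading of $Q_{\rm red}$.** $Q$ is graded and finite over $\mathbb C[V]^W$, which is nonnegatively graded with finite-dimensional components. So the components of $Q$ are finite dimensional and its degrees are bounded below. Hence elements of negative degree are nilpotent. The nilradical is $\mathbb C^\times$-stable, hence homogeneous; so $Q_{\rm red}$ is nonnegatively graded, and $(Q_{\rm red})_0$ is a finite-dimensional reduced commutative algebra, i.e. a product of copies of $\mathbb C$.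

**Step 2: the pieces.** Let $\epsilon$ be a primitive idempotent of $(Q_{\rm red})_0$. The open and closed piece $\mathrm{Spec}\,\epsilon Q_{\rm red}$ has a nonnegatively graded algebra with degree-$0$ part $\mathbb C$. At a $\mathbb C^\times$-fixed point every homogeneous function of nonzero degree vanishes, so the only fixed point of the piece is the ideal $(\epsilon Q_{\rm red})_{>0}$. For a point $z$ of the piece, $a\mapsto a(z)t^{\deg a}$ defines a morphism $\epsilon Q_{\rm red}\to\mathbb C[t]$. It extends $t\mapsto t\cdot z$ to $\mathbb A^1$, with value the fixed point at $t=0$. We say that $z$ *flows* to the fixed point. In particular the piece is connected.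

**Step 3: the idempotents $e_p$.** The generators of $P$ of positive and negative degree vanish at a $\mathbb C^\times$-fixed point of $\mathcal Z_k$, so all fixed points lie over $(0,0)$, hence in $\mathrm{Spec}\,Q$. Conversely points over $(0,0)$ are fixed, since the fiber is finite and $\mathbb C^\times$ is connected. Idempotents of $Q_{\rm red}$ lift uniquely to $Q$. By uniqueness the lifts are orthogonal with sum $1$, are $\mathbb C^\times$-invariant, so of degree $0$, and are permuted by $\tau$. So
$$Q=\bigoplus_{p\in\mathcal Z_k^{\mathbb C^\times}}e_pQ,$$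
where $e_p$ has degree $0$, $\mathrm{Spec}\,e_pQ$ is the connected component of $\mathrm{Spec}\,Q$ containing $p$, $p$ is its unique $\mathbb C^\times$-fixed point, and $\tau(e_p)=e_p$ if $\tau(p)=p$.

**Step 4: $e_p$ on Verma modules.** The central subspace $\mathbb C[V^*]^W_+$ kills $E_\chi$, hence $\Delta(\chi)$; so $Q$ acts on $\Delta(\chi)$. The element $e_p$ has degree $0$ and commutes with $\mathbf H_k$. It acts on $E_\chi$ by a scalar (Schur), hence by the same scalar, $0$ or $1$, on $\Delta(\chi)$. On the simple quotient of $\bar\Delta(\chi)$ this scalar is the value of $e_p$ at $\varphi_k(\chi)$. Therefore: *$e_p$ acts on $\Delta(\chi)$ by $1$ if $\chi\in\mathfrak F_p$ and by $0$ otherwise.*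

**Step 5: the fiber over $(Wv,0)$.** Let $A=Q/\mathfrak m_vQ=Z_k\otimes_P\mathbb C_{(Wv,0)}$, a finite-dimensional algebra with an action of $\tau$. Let $S_p$ be the set of $z\in\Upsilon_k^{-1}(Wv,0)$ with $e_p(z)=1$, and $S_p^\tau$ its subset of $\tau$-fixed points; by Step 3 this is the set in Theorem 1. With $A_z$ the local factor of $A$ at $z$, we have $e_pA=\bigoplus_{z\in S_p}A_z$.

## 10. The trace of $\tau$ on $e_pA$ through Verma modules

**Proposition 4.** If $\tau(p)=p$, then $\mathrm{Tr}(\tau\mid e_pA)=\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2$.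

*Proof.* Put $H^-=\mathbb C[V^*]\rtimes W\subset\mathbf H_k$ and let $C=\mathbb C[V^*]/\mathbb C[V^*]^W_+\mathbb C[V^*]=\bigoplus_jN_j$ be the coinvariant algebra, graded by polynomial degree. It is a $G$-module.

**Step 1: $Q$ as the invariants of an induced module.** As a left $H^-$-module, $H^-e\simeq\mathbb C[V^*]$ via $fe\leftrightarrow f$, and $\mathbf H_ke\simeq\mathbf H_k\otimes_{H^-}H^-e$ because $H^-e$ is a direct summand of $H^-$. Since $\mathbb C[V^*]^W_+$ is central in $\mathbf H_k$, dividing by it gives
$$M:=\mathbf H_ke/\mathbb C[V^*]^W_+\mathbf H_ke\simeq\mathbf H_k\otimes_{H^-}C,$$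
$G$-equivariantly for $g(h\otimes c)=g(h)\otimes g(c)$. For $w\in W$ this action is $whw^{-1}\otimes wc=wh\otimes c$, i.e. left multiplication by $w$. So $e$ acts on $M$ as the projection onto $W$-invariants. By (F3) and $\tau(e)=e$, $q\mapsto qe$ is a $\tau$-equivariant isomorphism $Q\simeq eM$ of $Z_k$-modules.

**Step 2: a filtration by Verma modules.** By PBW, $\mathbf H_k=\mathbb C[V]\otimes H^-$ is free as a right $H^-$-module. So the $\tau$-stable filtration of $C$ by the $H^-$-submodules $\bigoplus_{i\ge j}N_i$ induces a filtration of $M$ by $\mathbf H_k$-submodules with subquotients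
$$\mathbf H_k\otimes_{H^-}N_j=\mathbb C[V]\otimes N_j=\bigoplus_\chi\mathbb C[V]\otimes N_{j,\chi},$$
where $V$ acts by $0$ on $N_j$, $G$ acts diagonally, and $N_{j,\chi}$ is the $\chi$-isotypic part. The summand for $\chi$ is a direct sum of copies of $\Delta(\chi)$.

**Step 3: cutting out $p$ and specializing at $v$.** Apply the commuting projections $e$ and $e_p$; this is exact. By Step 4 of Section 9, $e_pQ$ has a $\tau$-stable filtration by $\mathbb C[V]^W$-submodules with subquotients $(\mathbb C[V]\otimes N_j^{(p)})^W$, where $N_j^{(p)}=\bigoplus_{\chi\in\mathfrak F_p}N_{j,\chi}$ is $\tau$-stable. These are projective over $\mathbb C[V]^W$ (Lemma 2), so reduction modulo $\mathfrak m_v$ preserves the filtration and its subquotients, and Lemma 2 identifies the subquotients with $N_j^{(p)}$. Hence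
$$\mathrm{Tr}(\tau\mid e_pA)=\sum_j\mathrm{Tr}(\tau\mid N_j^{(p)})=\sum_{\chi\in\mathfrak F_p^\tau}\mathrm{Tr}(\tau\mid C_\chi),$$
with $C_\chi$ the $\chi$-isotypic part of $C$; only $\tau$-stable $\chi$ contribute since $\tau$ permutes the isotypic parts. For $\chi$ $\tau$-stable, $u\otimes\phi\mapsto\phi(u)$ is an isomorphism $E_\chi\otimes\mathrm{Hom}_W(E_\chi,C)\simeq C_\chi$, $\tau$-equivariant for $(\tau\phi)(u)=\tau(\phi(\tau^{-1}u))$. So $\mathrm{Tr}(\tau\mid C_\chi)=\tilde\chi(\tau)\,\mathrm{Tr}(\tau\mid\mathrm{Hom}_W(E_\chi,C))$.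

**Step 4: $C$ as a $G$-module.** We show that $C$ is isomorphic to the functions on the free orbit $Wv'$. For $f\in\mathbb C[V^*]^W$ and $g\in G$, $(gf)(\lambda v')=f(\lambda g^{-1}v')=f(\lambda v')$, since $g^{-1}v'\in Wv'$. So $G$ acts $\mathbb C[\lambda]$-linearly on $\mathbb C[V^*]\otimes_{\mathbb C[V^*]^W}\mathbb C[\lambda]$, formed via $f\mapsto f(\lambda v')$, which is free of rank $|W|$ over $\mathbb C[\lambda]$. For $g\in G$ the trace of $g$ on the fibers is a polynomial in $\lambda$; it takes values in the finite set of sums of $|W|$ roots of unity of order dividing $|G|$, so it is constant. The fiber at $\lambda=0$ is $C$, and the fiber at $\lambda=1$ is the space of functions on $Wv'$ by Lemma 1(a) for $(V^*,v')$. Equal characters give isomorphic $G$-modules.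

**Step 5: conclusion.** As the orbit $Wv'$ is free, $\phi\mapsto(u\mapsto\phi(u)(v'))$ gives an isomorphism $\mathrm{Hom}_W(E_\chi,C)\simeq E_\chi^*$. It is $\tau$-equivariant, as $(\tau\phi)(u)(v')=\phi(\tau^{-1}u)(\tau^{-1}v')=\phi(\tau^{-1}u)(v')$. So $\mathrm{Tr}(\tau\mid\mathrm{Hom}_W(E_\chi,C))=\tilde\chi(\tau^{-1})=\overline{\tilde\chi(\tau)}$, and $\mathrm{Tr}(\tau\mid C_\chi)=|\tilde\chi(\tau)|^2$. $\square$

**Remark (the fiber over $(0,0)$).** Replace $\mathfrak m_v$ by $\mathbb C[V]^W_+$ in Step 3. The subquotients become $(C'\otimes N_j^{(p)})^W$ with $C'$ the coinvariant algebra of $\mathbb C[V]$. By Step 4 for $(V,v)$, $C'$ is isomorphic as a $G$-module to the functions on $Wv$, so these spaces are again isomorphic to $N_j^{(p)}$ as $\tau$-modules. As $p$ is the only point over $(0,0)$ where $e_p$ is $1$, this gives the formula for $\mathrm{Tr}(\tau\mid A_p^0)$ used in Section 5.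

## 11. The same trace through two Koszul complexes

By Lemma 3,
$$A=\mathbb C[V^*]/(F_1,\dots,F_n),\qquad\tau(F_i)=\varepsilon_iF_i,$$
where $F_i$ is the image of $f_i\in Z_k$ in $Z_k/\mathfrak m_vZ_k\simeq\mathbb C[V^*]$. So $\Upsilon_k^{-1}(Wv,0)$ is $\tau$-equivariantly a finite subset of $V^*$, and its $\tau$-fixed points lie in $V^{*\tau}$. If $\varepsilon_i\neq1$, then $F_i$ vanishes on $V^{*\tau}$. For $z\in S_p^\tau$ put
$$m_z=\dim_{\mathbb C}\mathcal O_{V^{*\tau},z}/(F_i|_{V^{*\tau}}:\varepsilon_i=1)=\dim_{\mathbb C}\mathcal O_{V^{*\tau},z}/(F_i|_{V^{*\tau}}:1\le i\le n).\tag{5}$$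
It is finite because the ring is a quotient of $A_z$, and $m_z\ge1$ because all $F_i$ vanish at $z$.

**Proposition 5.** For $z\in S_p^\tau$, $\mathrm{Tr}(\tau\mid A_z)=m_z$. Consequently, if $\tau(p)=p$, $\mathrm{Tr}(\tau\mid e_pA)=\sum_{z\in S_p^\tau}m_z$.

*Proof.* Let $R=\mathcal O_{V^*,z}$ (this $R$ has nothing to do with that of Section 7), regular of dimension $n$, with its $\tau$-action. Let $y_1,\dots,y_n$ be a basis of $V$ with $\tau y_j=\lambda_jy_j$, and $x_j=y_j-y_j(z)$. As $\tau z=z$, $y_j(z)=0$ unless $\lambda_j=1$; so $\tau x_j=\lambda_jx_j$, and the $x_j$ form a regular system of parameters of $R$. Let $R'=R/(x_j:\lambda_j\neq1)=\mathcal O_{V^{*\tau},z}$, regular of dimension $r$, with trivial $\tau$-action.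

**Step 1: two equivariant resolutions.** Let $U=\bigoplus_{\lambda_j\ne1}\mathbb Cx_j$. Since the $x_j$ with $\lambda_j\neq1$ form a regular sequence, the Koszul complex $L=R\otimes\Lambda^\bullet U$ is a $\tau$-equivariant free resolution of $R'$. The ring $A_z=R/(F_1,\dots,F_n)$ has finite length and $R$ is regular of dimension $n$, hence Cohen–Macaulay; so $F_1,\dots,F_n$ is a regular sequence. Let $E=\bigoplus_i\mathbb C\mathbf e_i$ with $\tau\mathbf e_i=\varepsilon_i\mathbf e_i$. The Koszul complex $K=R\otimes\Lambda^\bullet E$, $d\mathbf e_i=F_i$, is a $\tau$-equivariant free resolution of $A_z$.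

**Step 2: comparing them.** Tensoring with a bounded complex of free modules preserves quasi-isomorphisms. So the natural $\tau$-equivariant maps
$$A_z\otimes_RL\ \longleftarrow\ \mathrm{Tot}(K\otimes_RL)\ \longrightarrow\ K\otimes_RR'$$
are quasi-isomorphisms. Both outer complexes have homology $T_i=\mathrm{Tor}_i^R(A_z,R')$, with the same $\tau$-action. The terms on the left are finite dimensional, so the $T_i$ are. Put $\Sigma=\sum_i(-1)^i\mathrm{Tr}(\tau\mid T_i)$.

**Step 3: $\Sigma$ from the left.** The terms are $A_z\otimes\Lambda^iU$, and the alternating sum of traces on a bounded complex of finite-dimensional spaces equals that on its homology. As $\sum_i(-1)^i\mathrm{Tr}(\tau\mid\Lambda^iU)=\det(1-\tau\mid U)$,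
$$\Sigma=\mathrm{Tr}(\tau\mid A_z)\prod_{\lambda_j\neq1}(1-\lambda_j).$$

**Step 4: $\Sigma$ from the right.** As $F_i$ vanishes in $R'$ when $\varepsilon_i\neq1$, we have $K\otimes_RR'=K'\otimes\Lambda^\bullet(E_{\neq1})$. Here $E_{\ne1}=\bigoplus_{\varepsilon_i\neq1}\mathbb C\mathbf e_i$ has zero differential, and $K'$ is the Koszul complex over $R'$ of the $F_i|_{V^{*\tau}}$ with $\varepsilon_i=1$. By Lemma 1(b) there are $r=\dim R'$ of these, and the quotient of $R'$ by them has finite length; so they form a regular sequence. Thus the homology of $K'$ is $R'/(F_i:\varepsilon_i=1)$ in degree $0$, of dimension $m_z$ with trivial $\tau$-action, and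
$$\Sigma=m_z\prod_{\varepsilon_i\neq1}(1-\varepsilon_i).$$

**Step 5: conclusion.** By (3) the two products are equal, and they are nonzero. So $\mathrm{Tr}(\tau\mid A_z)=m_z$. If $\tau(p)=p$, then $\tau$ permutes the factors $A_z$, $z\in S_p$, of $e_pA$, and only those with $\tau(z)=z$ contribute to the trace. $\square$

## 12. Flowing from $(Wv,0)$ to $p$, and the proof of Theorem 1

**Proposition 6.** If $\tau(p)=p$, then $p\in X$ if and only if $S_p^\tau\neq\varnothing$.

*Proof.* **($\Leftarrow$): use the flow.** Let $z\in S_p^\tau$. It lies over $(Wv,0)$, so $z\in(\mathcal Z_k)^\tau_{\rm reg}\subset X$. The actions of $\tau$ and $\mathbb C^\times$ commute, so $X$ is $\mathbb C^\times$-stable; it is closed; and $z\in\mathrm{Spec}\,e_pQ$ flows to $p$. So $p\in X$.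

**($\Rightarrow$): count dimensions.** Let $p\in X$. The functions $f_i$ with $\varepsilon_i\neq1$ vanish on $\mathcal Z_k^\tau$. So
$$X\cap\mathrm{Spec}\,Q=X\cap\{f_i=0:\varepsilon_i=1\}$$
is cut out in $X$, irreducible of dimension $2r$, by $r$ equations (Lemma 1(b)), and it contains $p$. By Krull's theorem it has an irreducible component $Y\ni p$ with $\dim Y\ge r$. As $Y$ is connected, $Y\subset\mathrm{Spec}\,e_pQ$. Since $\Upsilon_k$ is finite and $\tau$-equivariant, $\Upsilon_k(Y)$ is a closed subset of dimension $\ge r$ of $(V/W)^\tau\times0$, which is irreducible of dimension $r$ (Section 6). So $\Upsilon_k(Y)=(V/W)^\tau\times0\ni(Wv,0)$. Any $z\in Y$ over $(Wv,0)$ is $\tau$-fixed and satisfies $e_p(z)=1$; so $z\in S_p^\tau$. $\square$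

**Proof of Theorem 1.** By Section 9, $S_p^\tau$ is the set described in the statement. Propositions 4 and 5 give
$$\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2=\mathrm{Tr}(\tau\mid e_pA)=\sum_{z\in S_p^\tau}m_z,\qquad m_z\ge1.$$
This is nonzero if and only if $S_p^\tau\ne\varnothing$, that is, by Proposition 6, if and only if $p\in X$. $\blacksquare$

## 13. The local degree of $X\to B$: proof of Theorem 2

We need one local fact about fixed loci.

**Lemma 7.** Let $R$ be the local ring of a smooth variety at a point fixed by an automorphism $\sigma$ of finite order, and $I_\sigma\subset R$ the ideal generated by all $h-\sigma h$. If $u_1,\dots,u_N$ is a regular system of parameters with $\sigma u_i=\mu_iu_i$, then $I_\sigma=(u_i:\mu_i\neq1)$. Such systems exist, and $R/I_\sigma$ is regular.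

*Proof.* Let $\mathfrak m$ be the maximal ideal of $R$. Since $\sigma$ has finite order, eigenvectors of $\mathfrak m/\mathfrak m^2$ lift to eigenvectors in $\mathfrak m$; so such systems exist. Put $I'=(u_i:\mu_i\neq1)$. As $(1-\mu_i)u_i=u_i-\sigma u_i$, $I'\subset I_\sigma$. On $R/I'$, a regular local ring with parameters fixed by $\sigma$ and residue field $\mathbb C$, $\sigma$ acts trivially modulo every power of the maximal ideal, hence trivially by Krull's intersection theorem. So $I_\sigma\subset I'$. $\square$

**Proof of Theorem 2.**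

**Step 1: the finite morphism.** By Section 6, $B\simeq\mathbb A^{2r}$ and $\mathbb C[B]=\mathbb C[g_i\,(\eta_i=1),\,f_i\,(\varepsilon_i=1)]$. The $g_i$ with $\eta_i\neq1$ and the $f_i$ with $\varepsilon_i\neq1$ vanish on $X$; so $\Upsilon_k$ restricts to a finite morphism $X\to B$. Its image is closed of dimension $2r=\dim B$, so it is surjective. The domain $\mathbb C[X]$ is finite and torsion-free over $\mathbb C[B]$.

**Step 2: spreading the blocks over a formal neighborhood.** We want one object whose rank can be read both at $(0,0)$ and at $(Wv,0)$. Let $J=(f_i:\varepsilon_i=1)\subset\mathbb C[B]$, and let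
$$D=\mathbb C[g_i:\eta_i=1][[f_i:\varepsilon_i=1]]$$
be the $J$-adic completion of $\mathbb C[B]$, a noetherian domain, flat over $\mathbb C[B]$. The finite $D$-algebra $\mathbb C[X]_D=\mathbb C[X]\otimes_{\mathbb C[B]}D$ is $J$-adically complete. Since the $f_i$ with $\varepsilon_i\neq1$ vanish on $X$, $\mathbb C[X]_D/J\mathbb C[X]_D=\mathbb C[X]/J\mathbb C[X]$ is a quotient of $Q$. Idempotents lift uniquely along a complete ideal of a commutative ring; so the images of the $e_p$ (some possibly $0$) lift to orthogonal idempotents with sum $1$, and $\mathbb C[X]_D=\prod_pC_p$.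

**Step 3: the rank of $C_p$ at any base point $(b_1,0)$.** Let $b=(b_1,0)\in B$ be a closed point. Its maximal ideal contains $J$, so $\widehat{\mathcal O}_{B,b}$ is the completion of $D$ at the maximal ideal of $b$. So $D\to\widehat{\mathcal O}_{B,b}$ is flat, and injective by Krull's intersection theorem; both are domains. The completion of a finite algebra over $b$ is the product of the completed local rings at the points over $b$, so
$$C_p\otimes_D\widehat{\mathcal O}_{B,b}=\prod_{x\in X,\ \Upsilon_k(x)=b,\ e_p(x)=1}\widehat{\mathcal O}_{X,x},\tag{6}$$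
because in each local ring $\widehat{\mathcal O}_{X,x}$ the lifted idempotent is $0$ or $1$ according to its residue $e_p(x)$. By injectivity of $D\to\widehat{\mathcal O}_{B,b}$, $\mathrm{rank}_DC_p$ is the rank of (6) over $\widehat{\mathcal O}_{B,b}$, for every such $b$.

**Step 4: the base point $(0,0)$.** The points over $(0,0)$ are the $\mathbb C^\times$-fixed points, and only $p$ has $e_p=1$. So $\mathrm{rank}_DC_p=\deg_p$, which is $0$ if $p\notin X$.

**Step 5: the base point $(Wv,0)$, with $\tau(p)=p$.** Since $(\mathcal Z_k)^\tau_{\rm reg}$ is closed in $(\mathcal Z_k)_{\rm reg}$ and $X$ is its closure, $X\cap(\mathcal Z_k)_{\rm reg}=(\mathcal Z_k)_{\rm reg}^\tau$. So the points $x$ in (6) are exactly those of $S_p^\tau$. Let $z\in S_p^\tau$ and let $I\subset\mathcal O_{\mathcal Z_k,z}$ be the ideal generated by all $h-\tau h$.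

The ideal of $Z_k$ generated by the $h-\tau h$ has zero set $\mathcal Z_k^\tau$. Its localization at $z$ is $I$, because
$$\frac as-\frac{\tau a}{\tau s}=\frac{a(\tau s-s)+s(a-\tau a)}{s\,\tau s}.$$
As $\mathcal Z_k$ is smooth at $z$ (Lemma 3), Lemma 7 shows that $\mathcal O_{\mathcal Z_k,z}/I$ is regular, hence reduced. So it is $\mathcal O_{X,z}$, and $\widehat{\mathcal O}_{X,z}=\widehat{\mathcal O}_{\mathcal Z_k,z}/(h-\tau h)$ is regular of dimension $2r$. It is finite over the regular local ring $\widehat{\mathcal O}_{B,b}$ of dimension $2r$ and has depth $2r$; so it is free by the Auslander–Buchsbaum formula. Its rank is the dimension of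
$$\widehat{\mathcal O}_{X,z}/\mathfrak m_b\widehat{\mathcal O}_{X,z}=\widehat{\mathcal O}_{\mathcal Z_k,z}/\bigl(h-\tau h,\ g_i-g_i(v),\ f_i\ (1\le i\le n)\bigr)=\mathcal O_{V^*,z}/\bigl(x_j\,(\lambda_j\neq1),\,F_1,\dots,F_n\bigr).$$
The first equality holds because $\mathfrak m_b$ is generated by the $g_i-g_i(v)$ with $\eta_i=1$ and the $f_i$ with $\varepsilon_i=1$. The remaining $g_i$ and $f_i$ vanish on $X$, and $g_i(v)=0$ if $\eta_i\neq1$. The second uses $Z_k/\mathfrak m_vZ_k\simeq\mathbb C[V^*]$, the fact that $f_i$ maps to $F_i$, and Lemma 7 for $\mathcal O_{V^*,z}$ with the parameters $x_j$ of Section 11; completion is irrelevant for rings of finite length. The last ring is the second one in (5), so the rank is $m_z$. With Step 4 and Theorem 1,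
$$\deg_p=\mathrm{rank}_DC_p=\sum_{z\in S_p^\tau}m_z=\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2 ,$$
and this is a nonnegative integer.

**Step 6: the total degree.** The degree of $X\to B$ is $\mathrm{rank}_{\mathbb C[B]}\mathbb C[X]=\mathrm{rank}_D\mathbb C[X]_D=\sum_p\mathrm{rank}_DC_p=\sum_p\deg_p$. Points $p$ not fixed by $\tau$ are not in $X$ and contribute $0$ by Step 4. By equivariance of $\varphi_k$, every $\tau$-stable $\chi$ lies in $\mathfrak F_p$ for a $\tau$-fixed $p$. So the degree is $\sum_{\chi\ \tau\text{-stable}}|\tilde\chi(\tau)|^2$. Now conjugation by $\tau$ on $\mathbb CW\simeq\bigoplus_\chi\mathrm{End}(E_\chi)$ permutes the factors, and on $\mathrm{End}(E_\chi)=E_\chi\otimes E_\chi^*$ with $\chi$ stable its trace is $\tilde\chi(\tau)\overline{\tilde\chi(\tau)}$. So the sum is the trace of this conjugation. Computed on the basis $W$, this trace is the number of $w$ with $\tau w\tau^{-1}=w$, that is $|W^\tau|$.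

**Step 7: counting fixed points.** Let $p\in X^{\mathbb C^\times}$. The finite torsion-free module $\mathbb C[X]$ embeds in a free $\mathbb C[B]$-module of finite rank. The ring $\widehat{\mathcal O}_{X,p}$ is a factor of its flat base change to $\widehat{\mathcal O}_{B,0}$, so it is nonzero and torsion-free over $\widehat{\mathcal O}_{B,0}$. Hence $\deg_p\ge1$. As $\sum_p\deg_p=|W^\tau|$, we get $|X^{\mathbb C^\times}|\le|W^\tau|$. $\blacksquare$
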